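# Finite dimensional Hopf algebras act faithfully on division algebras

## 1. Sweedler's algebra acting on $\Bbbk(u)$

Let $\Bbbk$ be a field of characteristic different from $2$, and let $H_4$ be the algebra generated by $g,x$ with
$$g^2=1,\qquad x^2=0,\qquad gx=-xg .$$
It has basis $1,g,x,gx$. It is a Hopf algebra with
$$\Delta(g)=g\otimes g,\quad \Delta(x)=x\otimes 1+g\otimes x,\quad \varepsilon(g)=1,\ \varepsilon(x)=0,\quad S(g)=g,\ S(x)=-gx .$$
We want $H_4$ to act on an algebra so that products are respected, that is, $h\cdot(ab)=\sum(h_{(1)}\cdot a)(h_{(2)}\cdot b)$ and $h\cdot 1=\varepsilon(h)1$. It is enough to check this for $h=g$ and $h=x$, because the set of $h$ for which it holds is closed under sums and products. For $g$ it says that $g$ acts by an algebra endomorphism $\sigma$. For $x$ it says that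
$$x\cdot(ab)=(x\cdot a)\,b+\sigma(a)\,(x\cdot b),\qquad x\cdot 1=0 .$$

Try the polynomial ring $\Bbbk[u]$ with $\sigma(u)=-u$ and $x\cdot u=1$. The product rule gives $x\cdot u^2=u+\sigma(u)=0$, then $x\cdot u^3=(x\cdot u^2)u+u^2=u^2$, and so on. The closed formula is
$$x\cdot f=\frac{f-\sigma(f)}{2u}.$$
Indeed $\frac{ab-\sigma(a)\sigma(b)}{2u}=\frac{a-\sigma(a)}{2u}\,b+\sigma(a)\,\frac{b-\sigma(b)}{2u}$. Moreover $x\cdot f$ is always even, so $x\cdot(x\cdot f)=0$ and $g\cdot (x\cdot f)=x\cdot f$, whereas $x\cdot(g\cdot f)=-x\cdot f$. All the relations hold.

The formula makes sense on the field $\Bbbk(u)$, with the same verification. We did not need to guess it. From $0=x\cdot(u u^{-1})=u^{-1}-u\,(x\cdot u^{-1})$ we are forced to put $x\cdot u^{-1}=u^{-2}$, which agrees with the formula.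

How much of $H_4$ is visible on $\Bbbk(u)$? The element $x-gx$ acts by zero, so the action is not faithful. But it does not come from a smaller Hopf algebra. Recall that a **Hopf ideal** is a two-sided ideal $I$ with $\Delta(I)\subset I\otimes H+H\otimes I$, $\varepsilon(I)=0$ and $S(I)\subset I$; these are the ideals for which $H/I$ is a Hopf algebra. We claim that *every nonzero Hopf ideal $I$ of $H_4$ contains $x$*. Since $x\cdot u=1\neq 0$, it follows that no nonzero Hopf ideal kills $\Bbbk(u)$.

To prove the claim, note that conjugation by $g$ preserves $I$ and has eigenspaces $\langle 1,g\rangle$ (eigenvalue $1$) and $\langle x,gx\rangle$ (eigenvalue $-1$). So $I=I_+\oplus I_-$ with $I_+=I\cap\langle 1,g\rangle$ and $I_-=I\cap\langle x,gx\rangle$. If $I_+\ne0$, then $\varepsilon(I)=0$ gives $1-g\in I$. Modulo $I$ we then have $g=1$, and $gx=-xg$ gives $2x=0$, so $x\in I$. Suppose $I_+=0$ and $x\notin I$. Then $I_-\neq0$ is stable under left multiplication by $g$, which has eigenvectors $x\pm gx$ on $\langle x,gx\rangle$. So $I$ contains $y=x+\eta gx$ for some $\eta\in\{1,-1\}$. Use bars for images in $Q=H_4/I$. There $\overline{gx}=-\eta\bar x$,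 and the image of $\Delta(y)=x\otimes1+g\otimes x+\eta\, gx\otimes g+\eta\, 1\otimes gx$ in $Q\otimes Q$ is
$$0=\bar x\otimes(1-\bar g)-(1-\bar g)\otimes\bar x .$$
But $\bar x$ and $1-\bar g$ are both nonzero and lie in different eigenspaces of conjugation by $\bar g$. So they are linearly independent and the right side is not zero, a contradiction. This proves the claim.

Now let $H$ be any finite dimensional Hopf algebra. A **division algebra** over $\Bbbk$ is a division ring $D$ with $\Bbbk\subset Z(D)$.

**Definition (action).** An action of $H$ on an algebra $A$ is an $H$-module algebra structure: $A$ is a left $H$-module with $h\cdot(ab)=\sum(h_{(1)}\cdot a)(h_{(2)}\cdot b)$ and $h\cdot1=\varepsilon(h)1$. It is **inner faithful** if no nonzero Hopf ideal of $H$ annihilates $A$, in other words, if it does not factor through a proper quotient Hopf algebra. We use the same word for $H$-modules. It is **faithful** if no nonzero element of $H$ annihilates $A$.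

So $H_4$ acts inner faithfully, but not faithfully, on the division algebra $\Bbbk(u)$. The question of this lecture, taken from Juan Cuadra and Pavel Etingof, "Finite dimensional Hopf actions on central division algebras", arXiv:1508.01251 (2015), is the following. Let $\Bbbk$ be algebraically closed of characteristic zero. Does every finite dimensional Hopf algebra act inner faithfully on some division algebra? If not, does every semisimple one?

The answer to both is yes, and neither hypothesis on the field is needed.

## 2. Coactions and the three theorems

From now on $\Bbbk$ is an arbitrary field, $H$ is a finite dimensional Hopf algebra, $n=\dim H$, $K=H^*$ is the dual Hopf algebra, and $\otimes=\otimes_\Bbbk$. The letters $S,\Delta,\varepsilon$ denote the structure maps of $K$; those of $H$ carry an index when they could be confused with them. We use the classical theorem of Larson and Sweedler.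

**Fact 1** (Larson–Sweedler 1969). The antipode of a finite dimensional Hopf algebra is bijective, and $H$ is a Frobenius algebra: there is $f\in H^*$ such that the bilinear form $(x,y)\mapsto f(xy)$ is nondegenerate.

An $H$-module algebra structure on $A$ is the same thing as a right $K$-comodule algebra structure, that is, a coassociative and counital algebra map
$$\delta:A\to A\otimes K,\qquad \delta(a)=a_0\otimes a_1\ \text{(summation understood)},\qquad h\cdot a=a_0\langle a_1,h\rangle .$$
The product of $K$ is dual to $\Delta_H$, so "$\delta$ is multiplicative" is the rule for $h\cdot(ab)$. The coproduct of $K$ is dual to the product of $H$, so coassociativity is the rule $(hl)\cdot a=h\cdot(l\cdot a)$. Two examples: for a finite group $G$ and $H=\Bbbk G$ we have $K=\Bbbk^G$, $A\otimes K=A^G$ and $\delta(a)=(g\cdot a)_{g\in G}$. For $H=\Bbbk^G$ we have $K=\Bbbk G$, and a coaction is a $G$-grading: $\delta(a)=\sum_g a_g\otimes g$.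

Let us redo Section 1 in this language. In $K=H_4^*$ let $\chi$ take the values $1,-1,0,0$ and $\xi$ the values $0,0,1,1$ on $1,g,x,gx$. Since $1,g,x,gx$ send $u$ to $u,-u,1,1$, we have $\delta(u)=u\otimes\chi+1\otimes\xi$. Evaluating on the basis with $\Delta(x)=x\otimes1+g\otimes x$ and $\Delta(gx)=gx\otimes g+1\otimes gx$ gives $\chi^2=1$, $\xi^2=0$ and $\xi\chi=-\chi\xi$. Hence $\delta(u)^2=u^2\otimes1$, so $\delta(u)$ is invertible in $\Bbbk(u)\otimes K$ with
$$\delta(u)^{-1}=u^{-2}\delta(u)=u^{-1}\otimes\chi+u^{-2}\otimes\xi .$$
Reading off the coefficient gives $x\cdot u^{-1}=u^{-2}$ again. So *extending an action to inverses means inverting $\delta(a)$ in $U\otimes K$*. This is a real condition, since $U\otimes K$ is usually not a division ring: here it contains the nilpotent $1\otimes\xi$.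

There is an evident algebra on which $H$ acts faithfully, namely the tensor algebra $T(V)$ of a faithful module $V$, with
$$h\cdot(v_1\otimes\cdots\otimes v_m)=\sum h_{(1)}v_1\otimes\cdots\otimes h_{(m)}v_m ,\qquad h\cdot 1=\varepsilon_H(h)1 .$$
The task is to pass to a division ring containing $T(V)$. Free algebras are firs, and firs have a best possible division ring of fractions; both notions are recalled in Section 3. Here are the results.

**Theorem A.** Let $A$ be an $H$-module algebra whose underlying ring is a fir (for example a free algebra with any $H$-module algebra structure). Let $U$ be the universal field of fractions of $A$. Then $\Bbbk\subset Z(U)$, and the $H$-action on $A$ extends uniquely to an $H$-module algebra structure on $U$.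

**Theorem B.** Let $V$ be a finite dimensional $H$-module and let $U_V$ be the universal field of fractions of $T(V)$, with the action given by Theorem A. The action on $U_V$ is inner faithful if and only if the action on $V$ is; it is faithful if $V$ is faithful. In particular, for $V=H$ the algebra $H$ acts faithfully, hence inner faithfully, on the division algebra $U_H$.

**Theorem C.** For any $H$-action on a division algebra $D$ one has $[D:D^H]_{\rm right}\le\dim H$. For $D=U_H$ the bound is attained: $[D:D^H]_{\rm right}=[D:D^H]_{\rm left}=\dim H$, the algebra $D\#H$ is isomorphic to $M_n(D^H)$, and $D^H\subset D$ is a right $K$-Hopf–Galois extension.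

Here $D^H=\{d: h\cdot d=\varepsilon_H(h)d \text{ for all }h\in H\}$; the smash product $D\#H$ and Hopf–Galois extensions are recalled in Section 9. In Section 1 we had $D^H=\Bbbk(u^2)$ and $[D:D^H]=2<4$. Theorem B answers both parts of the question affirmatively.

## 3. Firs, full matrices and the universal field of fractions

**Definition (fir).** A fir is a ring whose left ideals and right ideals are all free as modules, free modules having unique rank.

For example $\Bbbk[t]$ is a fir, since its ideals are principal. The ring $\Bbbk[s,t]$ is not: any two elements $a,b$ of an ideal satisfy $b\cdot a-a\cdot b=0$, so a free ideal is principal, and $(s,t)$ is not principal.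

**Fact 2** (P. M. Cohn, *Free Ideal Rings and Localization in General Rings*, CUP 2006, Ch. 2). Submodules of free modules over a fir are free. Free algebras over a field are firs.

**Definition (full matrix).** An $N\times N$ matrix $P$ over a ring is full if it is not a product $P=QR$ with $Q$ of size $N\times m$, $R$ of size $m\times N$, and $m<N$. (The case $m=0$ is allowed and gives the zero matrix.)

Over a field, full means invertible. Over $\Bbbk\langle x,y\rangle$ the matrix
$$P=\begin{pmatrix} x\\ y\end{pmatrix}\begin{pmatrix} x& y\end{pmatrix}=\begin{pmatrix} x^2& xy\\ yx& y^2\end{pmatrix}\tag{1}$$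
is not full. A ring homomorphism sends a non-full matrix to a non-full matrix, since it can be applied to the factorization. So a matrix that becomes invertible over some division ring is full, because a product $QR$ with $m<N$ has rank at most $m$ there. For a fir the converse holds, uniformly:

**Fact 3** (Cohn, loc. cit., §7.5, Thm 7.5.13 and Cor. 7.5.14). Let $A$ be a fir and let $U$ be the ring obtained from $A$ by universally inverting all full matrices. Then $U$ is a division ring containing $A$, called the universal field of fractions of $A$. Thus every full matrix over $A$ is invertible over $U$, and every ring homomorphism $A\to R$ that sends full matrices to invertible matrices extends uniquely to $U\to R$.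

In particular *two ring homomorphisms $U\to R$ that agree on $A$ are equal*: their common restriction to $A$ sends full matrices to invertible ones, and its extension is unique. One says that $A\to U$ is a ring epimorphism.

For $A=\Bbbk[t]$, a square matrix is full exactly when its determinant is nonzero. (If the determinant is zero, the row module is free of smaller rank, and writing the rows through a basis of it gives a factorization.) So $U=\Bbbk(t)$, and Section 1 is an instance of Theorem A.

Theorem A now has a precise target. By the universal property, $\delta:A\to A\otimes K\subset U\otimes K$ extends to $U$ as soon as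

$$\text{for every full } M\in M_s(A)\text{, the matrix }\delta(M)\text{ is invertible in }M_s(U\otimes K).\tag{2}$$

## 4. Triangular coactions, and a regular matrix that is not full

To study (2) we turn matrices over $U\otimes K$ into larger matrices over $U$. Fix a basis $\kappa_1,\dots,\kappa_n$ of $K$ and write
$$k\kappa_p=\sum_q L(k)_{pq}\,\kappa_q\qquad(k\in K).$$
Then $kl\kappa_p=\sum_q L(l)_{pq}\,k\kappa_q=\sum_{q,r}L(l)_{pq}L(k)_{qr}\kappa_r$, so $L(kl)=L(l)L(k)$. Since $S$ also reverses products, $\lambda:=L\circ S:K\to M_n(\Bbbk)$ is a unital algebra homomorphism. It is injective because $L$ and $S$ are. Applying $\lambda$ to the second tensor factor, entry by entry, we get an injective ring homomorphism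
$$\Lambda:M_s(A\otimes K)\to M_{sn}(A),\qquad \Lambda(T)_{(i,p),(j,q)}=a_0\,\lambda(a_1)_{pq}\ \text{ when } T_{ij}=a_0\otimes a_1 \text{ (sum understood)}.$$
Once we know that $\Bbbk$ is central in $U$, the ring $U\otimes K$ is defined and the same formula gives an injective $\Lambda_U:M_s(U\otimes K)\to M_{sn}(U)$ extending $\Lambda$. It then looks sufficient to show that $\Lambda(\delta(M))$ is full over $A$ whenever $M$ is. We shall see in Section 7 that this is indeed sufficient.

**The case where all simple $K$-modules are one dimensional.** A composition series of the left regular module gives a basis with $k\kappa_p\in\langle\kappa_1,\dots,\kappa_p\rangle$, so all $\lambda(k)$ are lower triangular. The diagonal entries $k\mapsto\lambda(k)_{pp}$ are algebra maps $K\to\Bbbk$, that is, elements $g_p\in H$ with $\Delta(g_p)=g_p\otimes g_p$ and $\varepsilon(g_p)=1$. After regrouping indices, $\Lambda(\delta(M))$ is block lower triangular with diagonal blocks $g_p\cdot M$. Each $g_p$ is invertible in $H$ and acts on $A$ by an automorphism, so $g_p\cdot M$ is full. All diagonal blocks are invertible over $U$, hence so is $\Lambda(\delta(M))$. This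 covers $H=\Bbbk G$, where $K=\Bbbk^G$. It also covers $H_4$, where $K$ has basis $1,\chi,\xi,\chi\xi$ and the elements $\xi,\chi\xi$ span a nilpotent ideal with quotient spanned by $1,\chi$.

The argument stops when $K$ has a simple module of dimension at least $2$. Take $\Bbbk$ algebraically closed of characteristic zero, $H=\Bbbk^{S_3}$, $K=\Bbbk S_3$, and let $A=\Bbbk\langle x,y,z\rangle$ be graded by giving $x,y,z$ the degrees $e,s,t$, where $s\neq t$ are transpositions. The representation $\lambda$ of $S_3$ is faithful, so it contains the two dimensional irreducible one. With $\omega$ a primitive cube root of unity, the element $M=x+y+z$ contributes the block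
$$x\begin{pmatrix}1&0\\0&1\end{pmatrix}+y\begin{pmatrix}0&1\\1&0\end{pmatrix}+z\begin{pmatrix}0&\omega\\ \omega^2&0\end{pmatrix}=\begin{pmatrix}x&y+\omega z\\ y+\omega^2z&x\end{pmatrix}.$$
By irreducibility no change of basis makes all three scalar matrices triangular. There is no automorphism on the diagonal to rely on.

**Regularity is not enough.** One thing is easy in general. If $M\in M_s(A)$ is full, it is invertible over $U$, so $v\mapsto vM$ is injective on $A^s$. In Section 6 we shall recognize $\Lambda(\delta(M))$ as the matrix of the map $v\otimes k\mapsto vM\otimes k$ on $A^s\otimes K$, which is then injective too. So $w\mapsto w\,\Lambda(\delta(M))$ is injective. Over $\Bbbk[t]$ this means that the determinant is nonzero, and we would be done. Over a free algebra it proves nothing: for the non-full matrix $P$ in (1),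
$$(w_1,w_2)P=(w_1x+w_2y)\,(x,y),$$
and $w_1x+w_2y=0$ forces $w_1=w_2=0$ in $\Bbbk\langle x,y\rangle$. So $P$ has injective row action, and symmetrically injective column action, but it is not full and can never become invertible over a division ring. We need an argument that sees fullness itself.

## 5. Submodules of minimal rank and the largest one among them

Let $A$ be a fir. Modules are left modules, elements of $A^N$ are rows, and $\operatorname{rk}$ is the rank of a finitely generated (f.g.) free module. Every f.g. submodule of a free module is free of finite rank by Fact 2. A surjection onto a free module splits, so rank is additive in short exact sequences of f.g. free modules. If a free module $F$ is generated by $m$ elements, then $\operatorname{rk}F\le m$: the surjection $A^m\to F$ splits, and its kernel is a direct summand of $A^m$, hence f.g., and free, so $m=\operatorname{rk}F+\operatorname{rk}(\text{kernel})$.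

**Lemma 1.** An ascending chain $F_1\subset F_2\subset\cdots$ of f.g. submodules of rank at most $N$ in a free module is stationary.

*Proof.* The union $G$ is a submodule of a free module, so it is free, with basis $\mathcal B$ say. Suppose $|\mathcal B|>N$. Choose $\mathcal B_0\subset\mathcal B$ with $N+1$ elements, and $i$ with $\mathcal B_0\subset F_i$. Since $A\mathcal B_0\subset F_i$, the modular law gives $F_i=A\mathcal B_0\oplus\big(F_i\cap A(\mathcal B\setminus\mathcal B_0)\big)$. The second summand is a quotient of $F_i$, hence f.g., and it is free. So $\operatorname{rk}F_i\ge N+1$, a contradiction. Hence $\mathcal B$ is finite, $G$ is f.g., all its generators lie in one $F_i$, and the chain stops there. $\square$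

The next lemma translates fullness into a statement about submodules.

**Lemma 2.** An $N\times N$ matrix $P$ over $A$ is full if and only if no f.g. submodule $F$ with $A^NP\subset F\subset A^N$ has rank less than $N$.

*Proof.* If $P=QR$ with $R$ of size $m\times N$ and $m<N$, take $F=A^mR$. It contains $A^NP=A^NQR$ and is generated by $m$ elements, so its rank is at most $m<N$. Conversely, let $F$ have rank $m<N$ and let the rows of $R$ be a basis of $F$. The rows of $P$ lie in $F=A^mR$, so $P=QR$ for some $N\times m$ matrix $Q$. $\square$

**Definition.** For a f.g. free module $X$ and a submodule $Y\subset X$, let $\mathcal F(X,Y)$ be the set of f.g. modules $F$ with $Y\subset F\subset X$. It contains $X$. Let $r(X,Y)$ be the minimal rank of its members.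

In this language, if $X$ has a basis of $N$ elements and $Y$ is the image of the endomorphism with matrix $P$ (row $i$ being the coordinates of the image of the $i$th basis vector), then $P$ is full if and only if $r(X,Y)\ge N$.

There are usually many members of minimal rank. For $A=\Bbbk[t]$, $X=A^2$ and $Y=A(t,0)$, both $A(t,0)$ and $A(1,0)$ have minimal rank $1$. But one of them is distinguished.

**Lemma 3.** Among the members of $\mathcal F(X,Y)$ of rank $r(X,Y)$ there is a largest one. It is denoted $\operatorname{cl}(X,Y)$.

*Proof.* Let $F,G$ be of minimal rank $r$ and consider $0\to F\cap G\to F\oplus G\to F+G\to0$. The module $F+G$ is f.g. and lies in $X$, so it is free and the sequence splits. Hence $F\cap G$ is a quotient of $F\oplus G$, so it is f.g., and it is free. Both $F\cap G$ and $F+G$ contain $Y$ and lie in $X$, so both belong to $\mathcal F(X,Y)$ and have rank at least $r$. Their ranks add up to $2r$, so both have rank $r$. Thus the members of minimal rank are closed under sums. By Lemma 1 there is a maximal one, $C$. For any other minimal member $F$, the sum $C+F$ is minimal and contains $C$, so $C+F=C$ and $F\subset C$. $\square$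

For $Y=A(t,0)$ above, the closure is $A(1,0)$. For the matrix (1), with $A=\Bbbk\langle x,y\rangle$, $X=A^2$ and $Y=A^2P$, we have $Y\ne0$ and $Y\subset A(x,y)$, so $r(X,Y)=1$. The closure contains $A(x,y)$ and is of the form $Aw$, so $(x,y)=c\,(w_1,w_2)$ with $c\in A$. If $c$ had degree $1$, then $w_1,w_2$ would be constants and $x,y$ would be proportional. So $c$ is a constant and $\operatorname{cl}(X,Y)=A(x,y)$, which displays the factorization in (1).

A distinguished object inherits symmetries. This is what the next lemma makes precise.

**Lemma 4.**

(a) An isomorphism $X\to X'$ carrying $Y$ onto $Y'$ carries $\operatorname{cl}(X,Y)$ onto $\operatorname{cl}(X',Y')$, and $r(X,Y)=r(X',Y')$.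

(b) $r(X^m,Y^m)=m\,r(X,Y)$ and $\operatorname{cl}(X^m,Y^m)=\operatorname{cl}(X,Y)^m$.

(c) If $\beta\in\operatorname{End}_A(X)$ and $\beta(Y)\subset Y$, then $\beta(\operatorname{cl}(X,Y))\subset\operatorname{cl}(X,Y)$.

*Proof.* Part (a) is clear from the definitions.

(b) Let $r=r(X,Y)$. We use induction on $m$; the case $m=1$ is trivial. Let $G\in\mathcal F(X^m,Y^m)$, fix $i$, let $\mathrm{pr}_i:X^m\to X$ be the $i$th projection, and let $X^{m-1}$ be the product of the other factors. Then $\mathrm{pr}_i(G)$ is a f.g. submodule of $X$ containing $Y$. It is free, so $G\to\mathrm{pr}_i(G)$ splits, and its kernel $G\cap X^{m-1}$ is f.g. and contains $Y^{m-1}$. By induction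
$$\operatorname{rk}G=\operatorname{rk}\mathrm{pr}_i(G)+\operatorname{rk}(G\cap X^{m-1})\ \ge\ r+(m-1)r=mr .$$
The module $\operatorname{cl}(X,Y)^m$ belongs to $\mathcal F(X^m,Y^m)$ and has rank $mr$. So $r(X^m,Y^m)=mr$. If $\operatorname{rk}G=mr$, the displayed formula forces $\operatorname{rk}\mathrm{pr}_i(G)=r$ for every $i$, so $\mathrm{pr}_i(G)\subset\operatorname{cl}(X,Y)$ by Lemma 3, and $G\subset\operatorname{cl}(X,Y)^m$. So $\operatorname{cl}(X,Y)^m$ is the largest member of minimal rank.

(c) The map $(x,y)\mapsto(x,y+\beta(x))$ is an automorphism of $X^2$ with inverse $(x,y)\mapsto(x,y-\beta(x))$. Both map $Y^2$ into itself, so the automorphism maps $Y^2$ onto itself. By (a) and (b) it preserves $\operatorname{cl}(X,Y)^2$. For $c\in\operatorname{cl}(X,Y)$ it sends $(c,0)$ to $(c,\beta(c))$, so $\beta(c)\in\operatorname{cl}(X,Y)$. $\square$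

Part (c) allows endomorphisms $\beta$ that are not invertible. This will matter, since we shall apply it to multiplications by arbitrary elements of $K$.

## 6. The coaction sends full matrices to full matrices

Let $A$ be a fir and a right $K$-comodule algebra. For an $A$-module $N$ and a finite dimensional left $K$-module $L$, let $N\otimes L$ be the $A$-module with the twisted action
$$a\cdot(x\otimes l)=a_0x\otimes a_1l .$$
It is the natural $A\otimes K$-module, restricted along the algebra map $\delta$. Write $N\otimes L_{\rm triv}$ for the same space with $A$ acting on the first factor only. As a vector space $N\otimes L$ is the usual tensor product over a field, so the construction is exact in $N$.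

**Lemma 5.** If $F$ is a free $A$-module with basis $e_1,\dots,e_m$ and $L$ has basis $l_1,\dots,l_d$, then $F\otimes L$ is free of rank $md$ with basis $e_i\otimes l_p$.

*Proof.* It is enough to take $F=A$. Consider $\theta:A\otimes L_{\rm triv}\to A\otimes L$, $a\otimes l\mapsto a_0\otimes a_1l$. It is $A$-linear: $\theta(ba\otimes l)=b_0a_0\otimes b_1a_1l=b\cdot\theta(a\otimes l)$. Its inverse is $a\otimes l\mapsto a_0\otimes S(a_1)l$, because $a_0\otimes a_1S(a_2)l=a\otimes l=a_0\otimes S(a_1)a_2l$. It sends the basis $1\otimes l_p$ to $1\otimes l_p$. $\square$

**Proposition 6.** If $M\in M_s(A)$ is full, then $\Lambda(\delta(M))\in M_{sn}(A)$ is full.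

Here is the plan. We realize $\Lambda(\delta(M))$ as the matrix of an endomorphism of $X=A^s\otimes K$ with image $Y=N'\otimes K$, where $N'=A^sM$. Submodules of the special form $Z\otimes K$ between $Y$ and $X$ cause no trouble, since their rank is $n\operatorname{rk}Z\ge ns$ by fullness of $M$. An arbitrary $F$ between $Y$ and $X$ has no reason to be of this form. But $\operatorname{cl}(X,Y)$ is invariant under every symmetry of the pair $(X,Y)$, and there are enough symmetries coming from $K$ to force the form $Z\otimes K$.

**Step 1. We express fullness of $\Lambda(\delta(M))$ as a lower bound for a rank.** Let $N=A^s$ with standard basis $e_1,\dots,e_s$, let $N'=NM$, and put $X=N\otimes K$ and $Y=N'\otimes K\subset X$, with $K$ the left regular module and the twisted action. By Lemma 5, $X$ is free with basis $e_i\otimes\kappa_p$. Right multiplication by $M$ is an $A$-endomorphism of $N$ with image $N'$, so $v\otimes k\mapsto vM\otimes k$ is an $A$-endomorphism of $X$ with image $Y$. For $b\in A$,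
$$be_j\otimes\kappa=b_0e_j\otimes b_1S(b_2)\kappa=b_0\cdot\big(e_j\otimes S(b_1)\kappa\big).$$
Therefore
$$e_i\otimes\kappa_p\ \mapsto\ \sum_jM_{ij}e_j\otimes\kappa_p=\sum_j(M_{ij})_0\cdot\big(e_j\otimes S((M_{ij})_1)\kappa_p\big)=\sum_{j,q}(M_{ij})_0\,\lambda\big((M_{ij})_1\big)_{pq}\cdot(e_j\otimes\kappa_q).$$
So the matrix of this endomorphism is exactly $\Lambda(\delta(M))$. By Lemma 2 we must show that $r(X,Y)\ge sn$. Put
$$C=\operatorname{cl}(X,Y),\qquad r=r(X,Y)=\operatorname{rk}C .$$

**Step 2. We use the first symmetry, right multiplication by $K$.** For $l\in K$ the map $x\otimes k\mapsto x\otimes kl$ on $X=N\otimes K$ commutes with the twisted action of $A$, which multiplies $k$ from the left. It preserves $Y=N'\otimes K$. By Lemma 4(c) it preserves $C$. So $C$ is stable under right multiplication by $K$ on the second factor.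

**Step 3. We use the second symmetry, which untwists an extra factor $K$.** Consider $X\otimes K$ with the twisted action, that is, $N\otimes K\otimes K$ with
$$a\cdot(x\otimes k\otimes l)=a_0x\otimes a_1k\otimes a_2l ,$$
and compare it with $X\otimes K_{\rm triv}$, where $a\cdot(x\otimes k\otimes l)=a_0x\otimes a_1k\otimes l$. Define
$$\Phi:X\otimes K_{\rm triv}\to X\otimes K,\qquad x\otimes k\otimes l\mapsto x\otimes k_1\otimes k_2l .$$
It is $A$-linear: $a_0x\otimes a_1k\otimes l$ goes to $a_0x\otimes a_1k_1\otimes a_2k_2l=a\cdot\Phi(x\otimes k\otimes l)$. It is bijective with inverse $x\otimes k\otimes l\mapsto x\otimes k_1\otimes S(k_2)l$, because $k_1\otimes k_2S(k_3)l=k\otimes l=k_1\otimes S(k_2)k_3l$. Both $\Phi$ and $\Phi^{-1}$ preserve the subspace $N'\otimes K\otimes K$, which is $Y\otimes K_{\rm triv}$ on one side and $Y\otimes K$ on the other. The basis $\kappa_p$ identifies $X\otimes K_{\rm triv}$ with $X^n$, and identifies $Y\otimes K_{\rm triv}$ and $C\otimes K_{\rm triv}$ with $Y^n$ and $C^n$. Lemma 4(a),(b) gives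
$$r(X\otimes K,\,Y\otimes K)=nr,\qquad \operatorname{cl}(X\otimes K,\,Y\otimes K)=\Phi(C\otimes K).\tag{3}$$

**Step 4. We compare $C\otimes K$ with the closure in (3).** The subspace $C\otimes K$ of $X\otimes K$, with the twisted action, is a submodule. It contains $Y\otimes K$, and by Lemma 5 it is free of rank $n\operatorname{rk}C=nr$. So it is a member of $\mathcal F(X\otimes K,Y\otimes K)$ of minimal rank, and it is contained in the largest one: $C\otimes K\subset\Phi(C\otimes K)$, that is, $\Phi^{-1}(C\otimes K)\subset C\otimes K$. Apply this to $c\otimes1$ for $c=\sum_ix_i\otimes k_i\in C$: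
$$\sum_ix_i\otimes k_{i1}\otimes S(k_{i2})\ \in\ C\otimes K .\tag{4}$$
Applying $S^{-1}$ to the last factor, we see that (4) says $(\mathrm{id}\otimes\Delta)(C)\subset C\otimes K$. So $C$ is stable under the right $K$-coaction on $N\otimes K$ as well as under right multiplication, and the next step is the computation behind the fundamental theorem of Hopf modules.

**Step 5. We show that $C=Z\otimes K$ with $Z=(\mathrm{id}\otimes\varepsilon)(C)\subset N$.** The map $\mathrm{id}\otimes\varepsilon:X\to N$ is $A$-linear, since $a_0x\,\varepsilon(a_1k)=\varepsilon(k)\,ax$. So $Z$ is a f.g. $A$-submodule of $N$. It contains $N'$, because $N'\otimes 1\subset Y\subset C$.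

First we show $Z\otimes K\subset C$. The map $x\otimes k\otimes l\mapsto x\otimes kl$ sends $C\otimes K$ into $C$ by Step 2. Applied to (4) it gives $\sum_ix_i\otimes k_{i1}S(k_{i2})=\sum_i\varepsilon(k_i)x_i\otimes1\in C$. So $Z\otimes1\subset C$, and by Step 2 again $Z\otimes K\subset C$.

Conversely, $\mathrm{id}\otimes\varepsilon\otimes\mathrm{id}$ sends $C\otimes K$ into $Z\otimes K$. Applied to (4) it gives $\sum_ix_i\otimes S(k_i)\in Z\otimes K$. Since $S$ is bijective (Fact 1), we may apply $\mathrm{id}\otimes S^{-1}$ and obtain $c=\sum_ix_i\otimes k_i\in Z\otimes K$.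

**Step 6. We count ranks.** The module $Z$ is a f.g. submodule of the free module $N$, hence free, and Lemma 5 gives $r=\operatorname{rk}C=\operatorname{rk}(Z\otimes K)=n\operatorname{rk}Z$. Since $A^sM=N'\subset Z\subset A^s$ and $M$ is full, Lemma 2 gives $\operatorname{rk}Z\ge s$. So $r\ge sn$. $\square$

## 7. Extending the coaction to the universal field of fractions

We prove Theorem A. Let $A$ be an $H$-module algebra that is a fir, and let $U$ be its universal field of fractions.

**Step 1. We show that $\Bbbk$ is central in $U$**, so that $U\otimes K$ is a ring. Let $c\in\Bbbk$, $c\ne0$. The map $u\mapsto cuc^{-1}$ is a ring homomorphism $U\to U$ that is the identity on $A$, because $c$ is central in $A$. Since $A\to U$ is a ring epimorphism, it is the identity on $U$.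

**Step 2. We show (2): $\delta(M)$ is invertible in $R=M_s(U\otimes K)$ for every full $M\in M_s(A)$.** By Proposition 6 the matrix $\Lambda(\delta(M))=\Lambda_U(\delta(M))$ is full over $A$, so by Fact 3 it is invertible in $M_{sn}(U)$. We must bring the inverse back into the subring $\Lambda_U(R)\cong R$. Now $R$ is a left $U$-vector space of finite dimension $s^2n$, and right multiplication by $\delta(M)$ is a left $U$-linear map $R\to R$. It is injective, since $\delta(M)$ is invertible in a ring containing $R$. Hence it is surjective, so there is $M'\in R$ with $M'\delta(M)=1$. In the overring, $M'$ is then the inverse of $\delta(M)$, so $\delta(M)M'=1$ as well.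

**Step 3. We extend $\delta$.** By Step 2 and the universal property in Fact 3, the ring homomorphism $A\xrightarrow{\ \delta\ }A\otimes K\subset U\otimes K$ extends uniquely to a ring homomorphism $\delta_U:U\to U\otimes K$. It is $\Bbbk$-linear, because it is multiplicative and sends $c\in\Bbbk$ to $c\otimes1$.

**Step 4. We check the comodule axioms.** The maps $(\delta_U\otimes\mathrm{id})\delta_U$ and $(\mathrm{id}\otimes\Delta)\delta_U$ are ring homomorphisms $U\to U\otimes K\otimes K$ that agree on $A$. The maps $(\mathrm{id}\otimes\varepsilon)\delta_U$ and $\mathrm{id}_U$ are ring homomorphisms $U\to U$ that agree on $A$. By the epimorphism property they agree on $U$. So $U$ is a right $K$-comodule algebra, that is, an $H$-module algebra, and it extends $A$.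

**Step 5. We check uniqueness.** Any $H$-module algebra structure on $U$ extending that of $A$ corresponds to a ring homomorphism $U\to U\otimes K$ that equals $\delta$ on $A$. There is only one. This proves Theorem A. $\square$

## 8. The tensor algebra of a module

We prove Theorem B. The tensor algebra $T(V)$ is an $H$-module algebra and, being a free algebra, it is a fir. So Theorem A applies, and $V\subset T(V)\subset U_V$ are $H$-submodules.

**Step 1. Faithfulness passes up from $V$ to $U_V$.** Whatever kills $U_V$ kills $V$. So if $V$ is faithful, then so is $U_V$, and if $V$ is inner faithful, then so is $U_V$.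

**Step 2. If $V$ is not inner faithful, neither is $U_V$.** Suppose a Hopf ideal $I\neq0$ kills $V$. The iterated coproduct maps $I$ into $\sum H\otimes\cdots\otimes I\otimes\cdots\otimes H$, so $I$ kills every $V^{\otimes m}$ with $m\geq1$, and it kills $V^{\otimes 0}=\Bbbk$ because $\varepsilon_H(I)=0$. So the action of $H$ on $T(V)$ comes from an action of the Hopf algebra $H/I$. By Theorem A for $H/I$, that action extends to $U_V$. Viewed as an action of $H$, it extends the action of $H$ on $T(V)$. By the uniqueness in Theorem A for $H$, it is the given action on $U_V$. So $I$ kills $U_V$.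

**Step 3. We take $V=H$.** The regular module is faithful, since $h\cdot 1_H=h$. By Step 1, $H$ acts faithfully on $U_H$, which is a division algebra because $\Bbbk\subset Z(U_H)$. No nonzero ideal of $H$, in particular no nonzero Hopf ideal, annihilates $U_H$. $\square$

## 9. The degree of $D$ over its invariants

Let $H$ act on a division algebra $D$ and put $B=D^H$. The smash product $D\#H$ is the space $D\otimes H$ with product $(a\#h)(b\#l)=a\,(h_{(1)}\cdot b)\#h_{(2)}l$. For $H=\Bbbk G$ it is the skew group ring, with $g\,b=(g\cdot b)\,g$. It has left $D$-dimension $n$ and acts on $D$ by $(a\#h)\cdot y=a(h\cdot y)$.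

**Step 1. We prove $[D:B]_{\rm right}\le n$ for every action, with equality if and only if $D\#H$ acts faithfully on $D$; in that case $D\#H\cong M_n(B)$.** The module $D$ is simple over $D\#H$, since it is already simple over $D$. We compute its endomorphisms. If $\varphi$ is one, then $\varphi(y)=y\varphi(1)$ by $D$-linearity, and $d=\varphi(1)$ satisfies $h\cdot d=\varphi(h\cdot1)=\varepsilon_H(h)d$, so $d\in B$. Conversely, for $b\in B$ we have $h\cdot(yb)=(h_{(1)}\cdot y)\,\varepsilon_H(h_{(2)})b=(h\cdot y)b$, so right multiplication by $b$ commutes with $D\#H$. So the commutant is $B$, acting from the right. By Schur's lemma $B$ is a division ring.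

Let $R$ be the image of $D\#H$ in $\operatorname{End}_{\mathbb Z}(D)$, and let $m\le n$ be its left $D$-dimension. Left ideals of $R$ are left $D$-subspaces, so $R$ is left artinian, and $D$ is a faithful simple $R$-module with commutant $B$. By the Jacobson density theorem, for right $B$-independent $y_1,\dots,y_t\in D$ and arbitrary $z_1,\dots,z_t\in D$ there is $\rho\in R$ with $\rho y_i=z_i$ for all $i$. If there were an infinite independent sequence $y_1,y_2,\dots$, the annihilators in $R$ of $\{y_1,\dots,y_t\}$ would form a strictly decreasing infinite chain of left ideals, which is impossible. So $[D:B]_{\rm right}<\infty$, and applying density to a basis gives $R=\operatorname{End}(D_B)$. Evaluation on a right $B$-basis $y_1,\dots,y_t$ of $D$ is a left $D$-linear isomorphism $\operatorname{End}(D_B)\to D^t$. So $[D:B]_{\rm right}=t=m\le n$. Equality means that $D\#H\to R$ is injective, and then $D\#H\cong\operatorname{End}(D_B)\cong M_n(B)$.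

In Section 1, $x-gx$ kills $\Bbbk(u)$, so equality must fail there, in accordance with $2<4$.

**Step 2. For $D=U_H$ we produce two invertible matrices over $D$.** Write $[h]$ for the element $h\in H=V$ regarded as an element of $V\subset T(H)$; note that $[1_H]$ is not the unit of $T(H)$. The action is $h\cdot[l]=[hl]$. Let $h_1,\dots,h_n$ be a basis of $H$ and put
$$G=\big([h_ih_j]\big)_{i,j}=\big(h_i\cdot[h_j]\big)_{i,j}\in M_n(T(H)).$$
Take $f\in H^*$ as in Fact 1. The algebra map $T(H)\to\Bbbk$ with $[h]\mapsto f(h)$ sends $G$ to the invertible matrix $(f(h_ih_j))$, and the transpose $G^t$ to its transpose. A non-full matrix cannot become invertible over the field $\Bbbk$. So $G$ and $G^t$ are both full over $T(H)$, hence both invertible over $D$. (They are treated separately because the transpose of an invertible matrix over a division ring need not be invertible.) For example, if $H=\Bbbk C_2$ with $C_2=\{1,g\}$, then $G=\begin{pmatrix}[1]&[g]\\ [g]&[1]\end{pmatrix}$, and $f(1)=1$, $f(g)=0$ sends $G$ to the identity.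

**Step 3. We show that $D\#H$ acts faithfully on $D=U_H$.** If $\sum_iu_i\#h_i$ kills $D$, apply it to $[h_j]$: $\sum_iu_i(h_i\cdot[h_j])=0$ for all $j$, that is, $(u_1,\dots,u_n)G=0$. So all $u_i=0$. By Step 1, $[D:B]_{\rm right}=n$ and $D\#H\cong M_n(B)$.

**Step 4. We prove the mirror statement, and deduce $[D:B]_{\rm left}=n$.** The mirror statement is
$$\text{if } u_i\in D \text{ and }\sum_i(h_i\cdot y)u_i=0\text{ for all }y\in D,\text{ then all }u_i=0 .\tag{5}$$
Indeed $y=[h_j]$ gives $\sum_iG_{ij}u_i=0$ for all $j$, that is, $G^t(u_1,\dots,u_n)^t=0$, and $G^t$ is invertible.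

Now $H^{cop}$, which is $H$ with the opposite coproduct, is a Hopf algebra with antipode $S_H^{-1}$. The algebra $D^{op}$, with product $a\circ b=ba$, is an $H^{cop}$-module algebra, since $h\cdot(a\circ b)=(h_{(1)}\cdot b)(h_{(2)}\cdot a)=(h_{(2)}\cdot a)\circ(h_{(1)}\cdot b)$. Its invariants are the same set $B$. An element $\sum_iu_i\#h_i$ of $D^{op}\#H^{cop}$ acts by $y\mapsto\sum_iu_i\circ(h_i\cdot y)=\sum_i(h_i\cdot y)u_i$, so by (5) the action on $D^{op}$ is faithful. Step 1 gives $[D^{op}:B^{op}]_{\rm right}=n$, which is $[D:B]_{\rm left}=n$.

**Step 5. We show that $B\subset D$ is a right $K$-Hopf–Galois extension.** An element $b\in D$ lies in $B$ exactly when $\delta(b)=b\otimes1$, since $\langle1_K,h\rangle=\varepsilon_H(h)$. The extension $B\subset D$ is called right $K$-Hopf–Galois if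
$$\mathrm{can}:D\otimes_BD\to D\otimes K,\qquad x\otimes y\mapsto xy_0\otimes y_1$$
is bijective. It is well defined because $\delta(by)=by_0\otimes y_1$ for $b\in B$. A small example: for $C_2$ acting on $\Bbbk(u)$ by $u\mapsto-u$ in characteristic not $2$, $\mathrm{can}$ is $x\otimes y\mapsto(xy,x\sigma(y))\in\Bbbk(u)^2$. It sends the $\Bbbk(u)$-basis $1\otimes1,\,1\otimes u$ to $(1,1),(u,-u)$, with determinant $-2u\ne0$, so it is bijective.

Return to $D=U_H$. The map $\mathrm{can}$ is left $D$-linear. The target has left $D$-dimension $n$, and so does the source, because $D\cong B^n$ as a left $B$-module by Step 4. Suppose $\mathrm{can}$ is not surjective. Then some nonzero left $D$-linear map $\psi:D\otimes K\to D$ vanishes on its image. Since $\psi(x\otimes k)=x\,\psi(1\otimes k)$, and $h_1,\dots,h_n$ is a basis of the dual space of $K$, we can write $\psi(x\otimes k)=x\sum_i\langle k,h_i\rangle u_i$ with $u_i\in D$ not all zero. Evaluating on $\mathrm{can}(1\otimes y)$ gives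
$$0=\sum_iy_0\langle y_1,h_i\rangle u_i=\sum_i(h_i\cdot y)u_i\qquad\text{for all }y\in D,$$
which contradicts (5). So $\mathrm{can}$ is surjective, and by equality of dimensions it is bijective. This completes the proof of Theorem C. $\square$
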